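# Modular and quantum tilting characters of $SL_n$ below $p^2$

## 1. $SL_2$ below $p^2$, where the two characters agree

Let $p$ be a prime, $K$ an algebraically closed field of characteristic $p$, and $G=SL_n$ over $K$. There is a second theory that looks almost the same: modules over $\mathbb C$ for Lusztig's quantum group at a root of unity of order $p$. Both theories have Weyl modules with the same characters, and both have indecomposable tilting modules indexed by the dominant weights. In the quantum theory the tilting characters are given by a formula; in the modular theory they are much harder. The question of these notes is: **for small weights, do the two tilting characters agree?** "Small" will mean: inside the fundamental alcove for $p^2$.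

**Modules.** For a dominant weight $\lambda$ let $\nabla(\lambda)$ be the dual Weyl module (induced from a Borel subgroup) and $\Delta(\lambda)$ the Weyl module, its contravariant dual. Both have the character $\chi$ of Weyl's formula. $\Delta(\lambda)$ is generated by a highest weight vector and is universal with this property. The simple module $L(\lambda)$ is the head of $\Delta(\lambda)$ and the socle of $\nabla(\lambda)$. If $M$ has a Weyl filtration, $(M:\Delta(\lambda))$ is the number of factors $\Delta(\lambda)$; it is determined by $\operatorname{ch}M$, since Weyl characters are linearly independent. We call these $\Delta(\lambda)$ the Weyl factors of $M$.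

**Tilting modules.** A tilting module is a module with both a Weyl filtration and a dual Weyl filtration. For each dominant $\lambda$ there is a unique indecomposable one, $T(\lambda)$, with highest weight $\lambda$; we have $(T(\lambda):\Delta(\lambda))=1$ and all other Weyl factors $\Delta(\mu)$ have $\mu<\lambda$. If $\Delta(\lambda)$ is simple, then $\Delta(\lambda)=L(\lambda)=\nabla(\lambda)=T(\lambda)$. For instance the weights of $\Lambda^iV$ ($V$ the natural module) form one orbit of the Weyl group $W_{\rm f}$, so $\Lambda^iV=T(\varpi_i)$.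

**The quantum side.** For $n'=p^r$ with $r\ge 1$ let $T_{n'}(\lambda)$ be the indecomposable tilting module of highest weight $\lambda$ for Lusztig's divided-power quantum group with the same root datum, over $\mathbb C$ at $q$ with $q^2$ a primitive $n'$-th root of unity. Its character is given by Soergel's formula in terms of antispherical Kazhdan–Lusztig polynomials; the formula does not depend on the choice of $q$. We only use $n'=p$ with $p$ odd, and so we take $q$ of odd order $p$.

The following facts hold in both theories (Jantzen, *Representations of Algebraic Groups*, II.4, II.6, II.E; Andersen–Polo–Wen 1991; Andersen, *Comm. Math. Phys.* 149 (1992); Paradowski 1994).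

* **(F1)** Linkage: every module is the direct sum of its parts belonging to the different linkage classes of weights, and all Weyl factors of an indecomposable tilting module are linked. The linkage classes are the orbits of the affine Weyl group $W=W_{\rm f}\ltimes\mathbb Z\Phi_{\rm f}$ acting by $\cdot_p$ (recalled in Section 2).
* **(F2)** $\operatorname{Hom}(\Delta(\lambda),\nabla(\mu))$ is one-dimensional if $\lambda=\mu$ and zero otherwise, and $\operatorname{Ext}^1(\Delta(\lambda),\nabla(\mu))=0$. So if $A$ has a Weyl filtration and $B$ a dual Weyl filtration, $\dim\operatorname{Hom}(A,B)=\sum_\lambda(A:\Delta(\lambda))(B:\nabla(\lambda))$ and $\operatorname{Ext}^1(A,B)=0$.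
* **(F3)** Krull–Schmidt holds, and tilting modules are determined by their characters. Consequently: if $M$ is tilting and $\mu$ is maximal among the weights with $(M:\Delta(\mu))\ne0$, then $T(\mu)$ is a summand of $M$ exactly $(M:\Delta(\mu))$ times, because no other summand $T(\mu')$ can contain $\Delta(\mu)$.
* **(F4)** Duals, direct summands and tensor products of tilting modules are tilting. By (F3), $T(\lambda+\nu)$ is a summand of $T(\lambda)\otimes T(\nu)$. Hence every tilting module is a summand of a direct sum of tensor products of the $\Lambda^iV$.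

For $SL_2$, write a weight $m\ge0$ as $x=m+1$. Then $\dim\Delta(m)=x$, and $x,x'$ are linked iff $x'\equiv\pm x\pmod{2p}$. Steinberg's tensor product theorem says $L(m_0+pm_1)=L(m_0)\otimes L(m_1)^{[1]}$ for $0\le m_0\le p-1$. In the quantum theory the second factor is the Frobenius pullback of the simple module of classical $SL_2$ over $\mathbb C$ of highest weight $m_1$, so it has dimension $m_1+1$ for every $m_1$.

**Proposition 1.** Let $p$ be odd, $G=SL_2$, and let $m\ge 0$ satisfy $m+1<p^2$ and $p\nmid m+1$. Then $\operatorname{ch}T(m)=\operatorname{ch}T_p(m)$. Explicitly, write $m+1=pb+r$ with $0\le b\le p-1$, $1\le r\le p-1$. If $b=0$ the module is $\Delta(m)$. If $b\ge1$ its Weyl factors are $\Delta(pb+r-1)$ and $\Delta(pb-r-1)$, each once.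

*Proof.* We determine the character by an argument valid in both theories. If $0<x\le p$, no $x'$ with $0<x'<x$ is linked to $x$, so $\Delta(x-1)$ is simple and tilting. This settles $b=0$. Let $b\ge1$.

**Step 1: the weight on the wall.** We show that $\Delta(pb-1)$ is tilting. Since $pb-1=(p-1)+p(b-1)$, Steinberg gives $\dim L(pb-1)=\dim L(p-1)\cdot\dim L(b-1)^{[1]}=p\cdot b$; on the modular side we used $b\le p$. This is $\dim\Delta(pb-1)$. So $\Delta(pb-1)$ is simple, hence tilting.

**Step 2: leaving the wall.** We bound $T(pb-1+r)$ from above. It is a summand of $T(pb-1)\otimes T(r)=\Delta(pb-1)\otimes\Delta(r)$. By Clebsch–Gordan the Weyl factors of this product have shifted weights $pb+r-2j$, $0\le j\le r$, all positive. Such a weight is congruent to $pb+r$ mod $2p$ iff $p\mid j$, i.e. $j=0$; it is congruent to $-(pb+r)$ mod $2p$ iff $j\equiv r\pmod p$, i.e. $j=r$. So the part linked to $pb+r$ has just the Weyl factors $\Delta(pb+r-1)$ and $\Delta(pb-r-1)$.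

**Step 3: both factors are needed.** By Steinberg, $\dim L(pb+r-1)=\dim L(r-1)\cdot\dim L(b)^{[1]}=r(b+1)$, where the modular side uses $b\le p-1$. As $rb<pb$, this is less than $pb+r$, so $\Delta(pb+r-1)$ is not simple. If $T(pb+r-1)$ were equal to $\Delta(pb+r-1)$, then, since tilting modules are determined by their characters and so are isomorphic to their contravariant duals, we would have $\Delta(pb+r-1)\cong\nabla(pb+r-1)$. The first has simple head $L$, the second simple socle $L$, and $L$ occurs once; so it would be simple, a contradiction. $\square$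

Now step just past $p^2$. On the quantum side Step 1 works for all $b\geq 1$, so $T_p(pb-1)=\Delta(pb-1)$ always. On the modular side it works for $b\le p$, and for $b\ge p$ something else happens:
$$p^2\ \text{ divides }\ \dim T(pb-1)\quad\text{for all } b\ge p .$$
Indeed $T(pb-1)$ is a summand of $T\otimes Q$ with $T=\Delta(p^2-1)$, $Q=T(p(b-p))$. Let $O=W(K)$ be the ring of Witt vectors, so $O$ is a complete discrete valuation ring with uniformizer $p$ and residue field $K$. There are $O$-lattices $T_O,Q_O$ lifting $T,Q$, and the idempotent projecting onto $T(pb-1)$ lifts to an idempotent $e\in\operatorname{End}(T_O\otimes Q_O)$ (Section 4 explains why). Then $\dim T(pb-1)=\operatorname{tr}(e)$ is the trace of the partial trace $\operatorname{tr}_Q(e)\in\operatorname{End}(T_O)$. Over the fraction field, $T_O$ becomes absolutely simple, so $\operatorname{End}(T_O)=O$ and $\operatorname{tr}_Q(e)=c\cdot\mathrm{id}$ with $c\in O$. So the dimension is $c\,p^2$, and it lies in $\mathbb Z\cap p^2O=p^2\mathbb Z$.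

In particular $T(p(p+1)-1)\ne\Delta(p(p+1)-1)$, since $p^2\nmid p(p+1)$. Look at the number "$\dim/p$ mod $p$" along the weights $pb-1$. On the quantum side the Weyl multiplicities give $1,2,3,\dots$. On the modular side we get the same numbers mod $p$ until the value $0$ is reached at $b=p$; after that the value is stuck at $0$.

For $SL_2$ this happens exactly at the edge $p^2$, and so the region below $p^2$ never sees it. **What changes for larger $n$?** Step 1 of the proof will break: Weyl modules at singular weights stop being simple. And we can ask whether a number of the same kind, running through $1,2,3,\dots$, can reach $p$ well before the edge of the $p^2$-alcove. For $SL_4$ it does, about halfway.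

## 2. Andersen's conjecture and the weights where it fails

Let $G$ be semisimple and simply connected, with root system $\Phi_{\rm f}$, Coxeter number $h$, finite Weyl group $W_{\rm f}$ with longest element $w_0$, and affine Weyl group $W=W_{\rm f}\ltimes\mathbb Z\Phi_{\rm f}$ with length function $\ell$ and Bruhat order $\le$. It acts on weights by the $p$-dilated dot action $w\cdot_p\lambda=w(\lambda+\rho)-\rho$, where $W_{\rm f}$ acts linearly and the translation by $\mu$ adds $p\mu$. Let $A_0$ be the set of weights with $0<\langle\lambda+\rho,\alpha^\vee\rangle<p$ for all positive roots $\alpha$. An element $x\in W$ is *dominant* if $x\cdot_p\lambda$ is dominant for all $\lambda\in A_0$. The dominant elements of ${}^pW$ are the dominant $x\in W$ with $x\cdot_pA_0$ contained in the fundamental $p^2$-alcove. Equivalently, the weights $x\cdot_p\lambda$ ($\lambda\in A_0$, $x\in{}^pW$ dominant) are exactly the dominant weights $\mu\in W\cdot_pA_0$ with $0<\langle\mu+\rho,\alpha^\vee\rangle<p^2$ for all $\alpha>0$. For $SL_2$ and $m\ge0$ this says $p\nmid m+1$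 and $m+1<p^2$: the situation of Proposition 1.

It is known (Andersen) that for $\lambda\in A_0$, $r\ge1$ and $x$ dominant, $\operatorname{ch}T(x\cdot_p\lambda)$ is a combination of the $\operatorname{ch}T_{p^r}(y\cdot_p\lambda)$, $y\le x$ dominant, with coefficients in $\mathbb Z_{\ge0}$. We shall not need this.

**Lusztig's conjecture** for $G$ in characteristic $p\ge h$: for any $w\in W$ with $w\cdot_p0$ dominant and $\langle w\cdot_p0+\rho,\alpha_0^\vee\rangle\le p(p-h+2)$, where $\alpha_0$ is the highest short root,
$$\operatorname{ch}L(w\cdot_p0)=\sum_y(-1)^{\ell(w)+\ell(y)}P_{w_0y,w_0w}(1)\operatorname{ch}\Delta(y\cdot_p0),$$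
the sum over $y\in W$ with $y\cdot_p0$ dominant; $P_{u,v}$ are the Kazhdan–Lusztig polynomials of $W$.

**Conjecture (Andersen).** Suppose Lusztig's conjecture holds for $G$ in characteristic $p$. For $\lambda\in A_0$ and $x\in{}^pW$ dominant, $\operatorname{ch}T(x\cdot_p\lambda)=\operatorname{ch}T_p(x\cdot_p\lambda)$.

The conjecture is false. For $SL_n$ we use coordinates: a weight is an element of $\mathbb Z^n/\mathbb Z(1,\dots,1)$, $\rho=(n-1,\dots,1,0)$, and $\lambda$ is recorded by $x=\lambda+\rho$. It is dominant iff $x$ is strictly decreasing, and the numbers $\langle\lambda+\rho,\alpha^\vee\rangle$ for $\alpha>0$ are the differences $x_l-x_m$ with $l<m$.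

**Theorem 2.** Let $p\ge5$ be a prime and $G=SL_4$. Let $\xi:\mathbb Z\to\mathbb Z$, $\xi(2j)=pj$, $\xi(2i+1)=pi+2$. For $p\le a\le 2p-4$ let $\theta_a$ be the weight with
$$\theta_a+\rho=(\xi(a+3)+1,\ \xi(a+2)+1,\ \xi(1),\ \xi(0))\in\mathbb Z^4/\mathbb Z(1,1,1,1).$$
Then $\theta_a=x\cdot_p\lambda$ with $\lambda\in A_0$ and $x\in{}^pW$ dominant, and $\operatorname{ch}T(\theta_a)\ne\operatorname{ch}T_p(\theta_a)$. For $a=p$ we have $\theta_p=(p-3)\varpi_1+\frac{p(p+1)}2\varpi_2+\varpi_3$.

**Theorem 3.** Let $n\ge4$, let $p\ge n$ be prime (so $p\ge5$), and $G=SL_n$. The weight $\theta=(p-3)\varpi_1+\frac{p(p+1)}2\varpi_2+\varpi_3$ is of the form $x\cdot_p\lambda$ with $\lambda\in A_0$ and $x\in{}^pW$ dominant, and $\operatorname{ch}T(\theta)\ne\operatorname{ch}T_p(\theta)$.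

For example, if $p=5$, Theorem 2 concerns $a=5,6$, with $\theta_5+\rho=(21,18,2,0)$ and $\theta_6+\rho=(23,21,2,0)$; both spreads are below $25$.

**Why this disproves the conjecture.** Neither theorem uses Lusztig's conjecture, so we need to know that its hypothesis is satisfied for some of our $p$. Fix $n\ge4$. By Andersen–Jantzen–Soergel (*Astérisque* 220, 1994), for $p\gg0$ we have $\operatorname{ch}L(\mu_0)=\operatorname{ch}L_q(\mu_0)$ for all restricted $p$-regular $\mu_0$, where $L_q$ denotes the simple modules of the quantum group at $q$ of order $p$. By Kazhdan–Lusztig and Kashiwara–Tanisaki, for all dominant $w\cdot_p0$ the character of $L_q(w\cdot_p0)$ is the right-hand side of Lusztig's formula. Let $\mu=w\cdot_p0$ be dominant with $\langle\mu+\rho,\alpha_0^\vee\rangle\le p(p-h+2)$, and write $\mu=\mu_0+p\mu_1$ with $\mu_0$ restricted and $\mu_1$ dominant. Then $\mu_0$ is $p$-regular, because $\langle\mu_0+\rho,\alpha^\vee\rangle\equiv\langle\mu+\rho,\alpha^\vee\rangle$ mod $p$. Since $\langle\mu_0+\rho,\alpha_0^\vee\rangle>0$, we get $p\langle\mu_1,\alpha_0^\vee\rangle<p(p-h+2)$,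 so $\langle\mu_1,\alpha_0^\vee\rangle\le p-h+1$. As $\langle\rho,\alpha_0^\vee\rangle=h-1$, this gives $\langle\mu_1+\rho,\alpha_0^\vee\rangle\le p$, so $\mu_1$ is in the closure of the bottom alcove and $L(\mu_1)=\Delta(\mu_1)$ by linkage. The modular and the quantum Steinberg theorems now express both $\operatorname{ch}L(\mu)$ and $\operatorname{ch}L_q(\mu)$ as $\operatorname{ch}L(\mu_0)$ times the Frobenius twist of $\operatorname{ch}\Delta(\mu_1)$. So Lusztig's conjecture, as stated, holds for $SL_n$ and $p\gg0$, and by Theorems 2 and 3 the conclusion of Andersen's conjecture fails there. Hence the conjecture is false for $SL_n$ for every $n\ge4$.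

## 3. $SL_4$-weights with residues $0,0,2,2$ and the module $N$

From here through Section 8, $p\ge5$ and $G=SL_4$. We work in parallel in two settings: **(m)** modules for $G$ over $K$ of characteristic $p$; **(q)** modules for the quantum group over $K=\mathbb C$ at $q$ of order $p$. We write $\Delta(\lambda),\nabla(\lambda),T(\lambda)$ in both; the facts (F1)–(F4) hold in both.

A weight is a strictly decreasing $x\in\mathbb Z^4$ up to simultaneous shift. Once the value of $\sum x_l$ is fixed, the lift to $\mathbb Z^4$ is unique. Two tuples of equal sum are $W$-linked iff they have the same multiset of residues mod $p$: in that case some permutation makes the difference an element of $p\mathbb Z^4$ of sum $0$, i.e. $p$ times an element of the root lattice. For tuples of equal sum, $\mu\le\lambda$ means that the partial sums of the first tuple are at most those of the second. We also write $\le$ for this order on tuples.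

**Definition (the blocks $B^{(k)}$).** For $k\in\mathbb Z$, $B^{(k)}$ is the linkage class of the tuples with residues $\{0,0,2,2\}$ and sum $4+pk$.

The map $\xi$ of Theorem 2 is strictly increasing, since $pj<pj+2<p(j+1)$; its image is $\{m\equiv0,2\bmod p\}$, and $\xi(m+2)=\xi(m)+p$. So the dominant weights in $B^{(k)}$ correspond to the sets $S=\{s_1>s_2>s_3>s_4\}\subset\mathbb Z$ with two odd and two even elements, via $x=\xi(S)=(\xi(s_1),\dots,\xi(s_4))$. If the odd elements are $2i_1+1,2i_2+1$ and the even ones $2j_1,2j_2$, then $\sum\xi(s_l)=4+p(i_1+i_2+j_1+j_2)$, so $|S|:=\sum s_l=2k+2$. We write $\Delta(S),T(S)$. For example $S=\{3,2,1,0\}$ is the weight with $x=(p+2,p,2,0)$, in $B^{(2)}$.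

If $\Delta(S'')$ occurs in $T(S)$, then $|S''|=|S|$ and $\xi(S'')\le\xi(S)$; in particular
$$s''_1\le s_1,\qquad s''_4\ge s_4 .\tag{1}$$

To move between these blocks we tensor with one fixed module.

**Lemma 4.** $N=\Delta(p-2,2,0,0)$ is simple and tilting in both settings.

*Proof.* Its shifted highest weight is $(p+1,4,1,0)$. A linked tuple below it has distinct entries in $[0,p+1]$, residues $\{1,4,1,0\}$ and sum $p+6$. The only integers $\equiv1$ in $[0,p+1]$ are $1$ and $p+1$, so both occur; the only one $\equiv4$ is $4$; and then the sum forces the last entry to be $0$. So no other dominant weight is linked to and below the highest weight, and $\Delta=L=\nabla=T$. $\square$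

The weights $\nu$ of $N$, lifted with sum $p$, lie in the convex hull of the permutations of $(p-2,2,0,0)$, so $0\le\nu_l\le p-2$. The permutations of $(p-2,2,0,0)$ themselves have multiplicity $1$.

**Lemma 5.** In the Grothendieck group, the $B^{(k+1)}$-part of $\Delta(S)\otimes N$ ($S\in B^{(k)}$) is $\sum\Delta(S+1_o+1_e)$. The sum runs over odd $o\in S$ and even $e\in S$; $S+1_o+1_e$ means replacing $o,e$ by $o+1,e+1$; terms with coinciding elements are omitted. Likewise the $B^{(k)}$-part of $\Delta(R)\otimes N^*$ ($R\in B^{(k+1)}$) is $\sum\Delta(R-1_o-1_e)$.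

*Proof.* Let $x=\xi(S)$. By Brauer's formula $\operatorname{ch}\Delta(x-\rho)\operatorname{ch}N=\sum_\nu\dim N_\nu\,\chi(x+\nu)$, where $\chi$ is zero on tuples with repetitions and otherwise alternating in the entries, and equals the Weyl character on strictly decreasing tuples.

Suppose $x+\nu$ has residues $\{0,0,2,2\}$. Where $x_l\equiv0$ we need $\nu_l\equiv0$ or $2$, and as $0\le\nu_l\le p-2$ this means $\nu_l\in\{0,2\}$. Where $x_l\equiv2$ we need $\nu_l\equiv-2$ or $0$, so $\nu_l\in\{0,p-2\}$. The number of zero residues is preserved, so equally many, say $u$, entries of each kind are nonzero. Then $up=\sum\nu_l=p$, so $u=1$, and $\nu$ is a permutation of $(p-2,2,0,0)$, of multiplicity $1$. Its effect is $\xi(2j)+2=\xi(2j+1)$ at one even element and $\xi(2i+1)+p-2=p(i+1)=\xi(2i+2)$ at one odd element. All four choices $(o,e)$ arise. Adding $0$ or $1$ to the entries of a strictly decreasing integer sequence leaves it weakly decreasing, so no signs occur, and repetitions give zero.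

For $N^*$ the weights are $-\nu$, and the same argument applies with $\xi(2j)-(p-2)=\xi(2j-1)$ and $\xi(2i+1)-2=\xi(2i)$. $\square$

The sets that will matter are
$$S_{a,n}=\{n+a+3,\ n+a+2,\ n+1,\ n\},\qquad a\ge0,\ n\in\mathbb Z,\qquad |S_{a,n}|=2a+4n+6 .\tag{2}$$
(From here until Section 9, $n$ is this integer parameter.) Let us climb in $a$ by hand.

* $a=0$. By (1), a Weyl factor of $T(S_{0,n})$ is a $4$-element subset of $[n,n+3]$, so $T(S_{0,n})=\Delta(S_{0,n})$.
* $a=1$. A Weyl factor of $T(S_{1,0})$, $S_{1,0}=\{4,3,1,0\}$, is a $4$-element subset of $[0,4]$ with sum $8$, so it omits $2$: $T(S_{1,0})=\Delta(4310)$ (we drop braces and commas).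
* $a=2$. The relevant part of $T(S_{1,0})\otimes N$ has, by Lemma 5 with $o\in\{3,1\}$, $e\in\{4,0\}$, the Weyl factors
$$\Delta(5410),\quad\Delta(5320),\quad\Delta(4321);$$
the choice $(o,e)=(3,0)$ produces a coincidence. It contains $T(S_{2,0})=T(5410)$ once. Which of the other two Weyl factors belong to $T(5410)$, and which split off?

The $SL_2$ strategy would be to read off the tilting modules at the singular weights and then leave the wall. Here it stops at the third step: the character of the tensor product does not tell us how it splits. The multiplicity of $T$ in $Q$ is the rank of the composition pairing $\operatorname{Hom}(T,Q)\times\operatorname{Hom}(Q,T)\to\operatorname{End}(T)/\mathrm{rad}$, and as $a$ grows there are more and more candidates $T$ and larger and larger pairings. We give up on knowing $\operatorname{ch}T(S_{a,n})$. We follow only one number, the analogue of "$\dim/p$ mod $p$" from Section 1: since two pairs of residues coincide, it is "$\dim/p^2$ mod $p$". The same number, promoted to a functional on endomorphisms, will compute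 the ranks that we need.

## 4. Integral lifts, quantum traces and partial traces

This section sets up trace forms over a discrete valuation ring, in both settings at once. We use a system $(O,\pi,K,F)$: $O$ is a complete discrete valuation ring, $\pi$ a uniformizer, $K=O/\pi$, $F=\operatorname{Frac}O$.

* **(m)** $O=W(K)$, $\pi=p$, $U_O=\mathrm{Dist}(SL_{4,O})$, $[m]:=m$, $\kappa:=1$.
* **(q)** $O=\mathbb C[[s]]$, $\pi=s$, $K=\mathbb C$, $v=q+s$; $U_O$ is Lusztig's divided power form of $U_v(\mathfrak{sl}_4)$ over $O$, $[m]=\frac{v^m-v^{-m}}{v-v^{-1}}$, and $\kappa=K_{2\rho}^{\pm1}$ is the grouplike element with $\sigma^2(u)=\kappa u\kappa^{-1}$, where $\sigma$ is the antipode.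

In (m) also $\sigma^2=\mathrm{id}$, so the formula $\sigma^2(u)=\kappa u\kappa^{-1}$ holds in both. In both settings $[m]\in O^\times$ if $p\nmid m$, and $[p]\in\pi O^\times$. In (q) the reason is that $q^{2m}=1$ iff $p\mid m$, and that $v^{2p}-1$ has only simple zeros. Modules over $O$ are $O$-free of finite rank with weights in the weight lattice $X$ (type 1). Over $F$ (characteristic $0$, respectively $v$ not a root of unity) modules are semisimple with absolutely simple objects $\Delta_F(\lambda)$.

**Lifting of maps.** Let $A,B$ be $O$-lattice modules with $A_K,B_K$ tilting. If $\pi f$ is $U_O$-linear, so is $f$; so $\operatorname{Hom}_{U_O}(A,B)$ is a pure sublattice of $\operatorname{Hom}_O(A,B)$, and $\operatorname{Hom}_{U_O}(A,B)\otimes K$ embeds into $\operatorname{Hom}(A_K,B_K)$. Its rank is $\dim_F\operatorname{Hom}(A_F,B_F)$. As $A_F$ has the character of $A_K$, it contains $\Delta_F(\lambda)$ exactly $(A_K:\Delta(\lambda))$ times; similarly for $B$. So the rank is $\sum_\lambda(A_K:\Delta(\lambda))(B_K:\Delta(\lambda))$, which by (F2) is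 $\dim_K\operatorname{Hom}(A_K,B_K)$. Hence
$$\operatorname{Hom}_{U_O}(A,B)\otimes K=\operatorname{Hom}(A_K,B_K).\tag{3}$$

**Lifting of modules.** The lattices $\Lambda^iV_O$ lift the $\Lambda^iV$. As $O$ is complete, idempotents of $\operatorname{End}(A_K)$ lift to $\operatorname{End}(A)$. By (F4), every tilting $M$ lifts to a lattice $M_O$, a summand of a direct sum of tensor products of the $\Lambda^iV_O$. Two lifts are isomorphic by an isomorphism reducing to $\mathrm{id}_M$: lift $\mathrm{id}_M$ using (3); the determinant of the lift is a unit. We have $M_F=\bigoplus_\lambda\Delta_F(\lambda)\otimes H_\lambda$ with $\dim H_\lambda=(M:\Delta(\lambda))$. An endomorphism of $M_F$ is a collection of endomorphisms of the $H_\lambda$.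

**Traces.** For $f\in\operatorname{End}(M_O)$ put $\operatorname{tr}_v(f)=\operatorname{tr}(\kappa f)\in O$ and $\operatorname{qdim}M=\operatorname{tr}_v(\mathrm{id})$. In (m) this is the ordinary trace and dimension. From the decomposition of $M_F$ and Weyl's dimension formula,
$$\operatorname{tr}_v(f)=\sum_\lambda\operatorname{qdim}\Delta(\lambda)\cdot\operatorname{tr}(f|H_\lambda),\qquad\operatorname{qdim}\Delta(\lambda)=\prod_{\alpha>0}\frac{[\langle\lambda+\rho,\alpha^\vee\rangle]}{[\langle\rho,\alpha^\vee\rangle]}.\tag{4}$$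
Two remarks. First, $\operatorname{tr}(f|H_\lambda)\in O$: the eigenvalues of $f$ on $H_\lambda$ are eigenvalues of $f$ on a lattice, hence integral over $O$. Second, if $f$ is nilpotent mod $\pi$, say $f^k=\pi g$ with $g\in\operatorname{End}(M_O)$, then the $k$-th power of each eigenvalue of $f$ is $\pi$ times an integral element; so all eigenvalues have positive valuation, and
$$\operatorname{tr}(f|H_\lambda)\in\pi O\quad\text{for all }\lambda .\tag{5}$$

**Duality maps.** We now need adjunction between $-\otimes N$ and $-\otimes N^*$ in a form that is compatible with $\operatorname{tr}_v$. In this paragraph and the next two, $N$ is any $O$-lattice module, with basis $n_i$ and dual basis $n_i^*$. On $N^*$ the action is $(u\varphi)(n)=\varphi(\sigma(u)n)$. Define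
$$\begin{aligned}\mathrm{coev}&:O\to N\otimes N^*,\ 1\mapsto\textstyle\sum n_i\otimes n_i^*,&\mathrm{ev}&:N^*\otimes N\to O,\ \varphi\otimes n\mapsto\varphi(n),\\ \mathrm{coev}'&:O\to N^*\otimes N,\ 1\mapsto\textstyle\sum n_i^*\otimes\kappa^{-1}n_i,&\mathrm{ev}'&:N\otimes N^*\to O,\ n\otimes\varphi\mapsto\varphi(\kappa n).\end{aligned}$$
They are $U_O$-linear. Write the comultiplication as $u\mapsto\sum u_1\otimes u_2$ and the counit as $\varepsilon$.

* $\mathrm{coev}$: on $N\otimes N^*\cong\operatorname{End}_O(N)$, $u$ acts by $E\mapsto\sum u_1E\sigma(u_2)$, and $\sum u_1\sigma(u_2)=\varepsilon(u)$.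
* $\mathrm{ev}$: $\sum\varphi(\sigma(u_1)u_2n)=\varepsilon(u)\varphi(n)$.
* $\mathrm{ev}'$: from $\sigma^2(w)\kappa=\kappa w$ with $w=\sigma^{-1}(u_2)$ we get $\sigma(u_2)\kappa=\kappa\sigma^{-1}(u_2)$. So $\sum\varphi(\sigma(u_2)\kappa u_1n)=\sum\varphi(\kappa\sigma^{-1}(u_2)u_1n)=\varepsilon(u)\varphi(\kappa n)$, where the last equality is $\sigma^{-1}$ applied to $\sum\sigma(u_1)u_2=\varepsilon(u)$.
* $\mathrm{coev}'$: on $N^*\otimes N\cong\operatorname{End}_O(N)$, $u$ acts by $E\mapsto\sum u_2E\sigma(u_1)$, and $\mathrm{coev}'(1)$ corresponds to $\kappa^{-1}$. As $u_2\kappa^{-1}=\kappa^{-1}\sigma^2(u_2)$, we get $\sum u_2\kappa^{-1}\sigma(u_1)=\kappa^{-1}\sum\sigma^2(u_2)\sigma(u_1)=\kappa^{-1}\sigma\big(\sum u_1\sigma(u_2)\big)=\varepsilon(u)\kappa^{-1}$.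

**Adjunction.** For lattice modules $M,T$ put
$$g\mapsto g'=(g\otimes1)(1\otimes\mathrm{coev}):\ \operatorname{Hom}(M\otimes N,T)\to\operatorname{Hom}(M,T\otimes N^*),$$
$$f\mapsto f'=(1\otimes\mathrm{ev}')(f\otimes1):\ \operatorname{Hom}(T,M\otimes N)\to\operatorname{Hom}(T\otimes N^*,M).$$
Both are bijections, with inverses $\phi\mapsto(1\otimes\mathrm{ev})(\phi\otimes1)$ and $\psi\mapsto(\psi\otimes1)(1\otimes\mathrm{coev}')$. We check this from $n=\sum n_i^*(n)n_i$ and $\varphi=\sum\varphi(n_i)n_i^*$.

For $f$: if $f(t)=\sum_jm_j\otimes y_j$, then $(f'\otimes1)(1\otimes\mathrm{coev}')(t)=\sum_{i,j}m_j\,n_i^*(\kappa y_j)\otimes\kappa^{-1}n_i=\sum_jm_j\otimes\kappa^{-1}\kappa y_j=f(t)$. Conversely, for $\psi\in\operatorname{Hom}(T\otimes N^*,M)$, $(1\otimes\mathrm{ev}')\big((\psi\otimes1)(1\otimes\mathrm{coev}')\otimes1\big)(t\otimes\varphi)=\sum_i\psi(t\otimes n_i^*)\,\varphi(\kappa\kappa^{-1}n_i)=\psi(t\otimes\varphi)$.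

For $g$: $g'(m)=\sum_ig(m\otimes n_i)\otimes n_i^*$, so $(1\otimes\mathrm{ev})(g'\otimes1)(m\otimes n)=\sum_ig(m\otimes n_i)n_i^*(n)=g(m\otimes n)$. Conversely, if $\phi(m)=\sum_jt_j\otimes\varphi_j$, the map $m\otimes n\mapsto\sum_jt_j\varphi_j(n)$ goes under $'$ to $m\mapsto\sum_{i,j}t_j\varphi_j(n_i)\otimes n_i^*=\phi(m)$.

The same formulas work over $K$ and are compatible with reduction mod $\pi$.

**Partial trace.** For $h\in\operatorname{End}(M\otimes N)$ put $\operatorname{ptr}(h)=(1\otimes\mathrm{ev}')(h\otimes1)(1\otimes\mathrm{coev})\in\operatorname{End}(M)$. This is the trace over $N$ of $(1\otimes\kappa)h$. Since $\kappa$ is grouplike it acts on $M\otimes N$ as $\kappa\otimes\kappa$, so $\operatorname{tr}_v(\operatorname{ptr}h)=\operatorname{tr}_v(h)$. By definition $f'g'=(1\otimes\mathrm{ev}')(f\otimes1)(g\otimes1)(1\otimes\mathrm{coev})=\operatorname{ptr}(fg)$. As $f$ and $g$ commute with $\kappa$, we obtain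
$$\operatorname{tr}_v(f'g')=\operatorname{tr}_v(fg)=\operatorname{tr}_v(gf).\tag{6}$$

**Lemma 6.** Let $T,Q$ be tilting with $\operatorname{tr}_v(\operatorname{End}T_O)\subset\pi^3O$, and let $Y$ be a summand of $T\otimes Q$. Then $\operatorname{tr}_v(\operatorname{End}Y_O)\subset\pi^3O$.

*Proof.* Take $Y_O$ to be a lifted summand of $T_O\otimes Q_O$ with inclusion $\iota$ and projection $\mathrm{pr}$. For $h\in\operatorname{End}(Y_O)$ we have $\operatorname{tr}_v(h)=\operatorname{tr}_v(h\,\mathrm{pr}\,\iota)=\operatorname{tr}_v(\iota h\,\mathrm{pr})=\operatorname{tr}_v(\operatorname{ptr}(\iota h\,\mathrm{pr}))$, and $\operatorname{ptr}(\iota h\,\mathrm{pr})\in\operatorname{End}(T_O)$. $\square$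

This is the sticking mechanism of Section 1, with $\pi^3$ in place of $p^2$.

## 5. The signed count $D$ and its meaning as $\dim/p^2$

We now define a number that depends only on the character and equals $\operatorname{qdim}/[p]^2$ mod $\pi$ up to a nonzero constant.

**Definition ($A$, $\delta$, $D$).** For a sequence $s=(s_1,s_2,s_3,s_4)$ with two odd and two even entries put
$$A(s)=\operatorname{sgn}(\tau)\,\tfrac14(s_{\tau1}-s_{\tau2})(s_{\tau3}-s_{\tau4}),\qquad s_{\tau1},s_{\tau2}\text{ odd},\ s_{\tau3},s_{\tau4}\text{ even}.$$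
Changing $\tau$ by swapping $\tau1,\tau2$ or $\tau3,\tau4$ changes two signs, so $A$ is well defined. It is alternating in $s$, and zero if two entries coincide. For a set $S$ put $\delta(S)=A(s_1,s_2,s_3,s_4)$ with $s_1>\dots>s_4$. For $M$ tilting (or just with a Weyl filtration) in $B^{(k)}$ put
$$D(M)=(-1)^{k+1}\sum_S(M:\Delta(S))\,\delta(S)\in\mathbb Z .$$

If the odd elements of $S$ are $2i_1+1>2i_2+1$ and the even ones $2j_1>2j_2$, then
$$\delta(S)=\eta(S)(i_1-i_2)(j_1-j_2),\qquad\eta(S)=(-1)^{\#\{(o,e):\,o<e\}},\tag{7}$$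
with $o\in S$ odd, $e\in S$ even: sorting a decreasing sequence into "odd first" has one inversion for each even entry standing before an odd one. Replacing $S$ by $S+2$ and $k$ by $k+4$ describes the same weights, shifted by $p(1,1,1,1)$, and changes nothing.

*Example.* $S=\{5,4,1,0\}$: $i_1-i_2=2$, $j_1-j_2=2$, and $(o,e)=(1,4)$ is the only pair with $o<e$, so $\delta=-4$. Here $k+1=|S|/2=5$, so $D(\Delta(5410))=4$. In the same way $D(\Delta(5320))=-1$ (no pair $o<e$) and $D(\Delta(4321))=1$ (three pairs), and $D(\Delta(4310))=2$ (two pairs, $k+1=4$). Note $4-1+1=2\cdot2$; Lemma 9 will explain this.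

**Lemma 7.** $\operatorname{qdim}\Delta(S)\in\pi^2O$, and for $M$ tilting in $B^{(k)}$, $\operatorname{qdim}(M)/[p]^2\equiv c_kD(M)\bmod\pi$ with $c_k\in K^\times$ depending only on $k$ and the setting.

*Proof.* With $x=\xi(S)$, (4) reads $\operatorname{qdim}\Delta(S)=\prod_{l<m}[x_l-x_m]/([2]^2[3])$, since $SL_4$ has three positive roots of height $1$, two of height $2$, one of height $3$; and $[2],[3]$ are units. The two pairs of equal residue contribute $[p(i_1-i_2)][p(j_1-j_2)]$. The pair of $o=2i+1$ and $e=2j$ contributes $[p(i-j)+2]$ if $o>e$ and its negative if $o<e$. Altogether the mixed pairs give $\eta(S)\prod_{i,j}[p(i-j)+2]$, a product of four factors.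

In (m), dividing by $p^2$ and reducing mod $p$ gives $\eta(S)(i_1-i_2)(j_1-j_2)\cdot\frac{16}{12}=\frac43\delta(S)$. In (q), at $v=q$ we have $v^p=1$, so $[pm]/[p]\mapsto m$ and $[p(i-j)+2]\mapsto[2]_q$, and we get $\frac{[2]_q^2}{[3]_q}\delta(S)$. Summing over the Weyl factors, $c_k=(-1)^{k+1}\frac43$, respectively $c_k=(-1)^{k+1}[2]_q^2/[3]_q$. These are nonzero as $p\ge5$. $\square$

**The functional $t_M$.** We extend $D$ from modules to endomorphisms. For $M$ tilting in $B^{(k)}$ and $f\in\operatorname{End}(M)$ with lift $\tilde f\in\operatorname{End}(M_O)$ put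
$$t_M(f):=\operatorname{tr}_v(\tilde f)/[p]^2\bmod\pi\in K .$$
By (4) and Lemma 7, $\operatorname{tr}_v(\operatorname{End}M_O)\subset\pi^2O$, so the quotient is in $O$. By (3), two lifts of $f$ differ by an element of $\pi\operatorname{End}(M_O)$, whose $\operatorname{tr}_v$ is in $\pi^3O$; so $t_M(f)$ does not depend on $\tilde f$. It does not depend on $M_O$ either, as two lifts $M_O$ are isomorphic by a map reducing to the identity. So $t_M$ is a linear form on $\operatorname{End}(M)$, and $t_M(\mathrm{id})=c_kD(M)$. If $T$ is indecomposable in $B^{(k)}$, then $\operatorname{End}(T)=K\oplus\mathrm{rad}$ with nilpotent radical, and by (4), (5) and $\operatorname{qdim}\Delta(S)\in\pi^2O$,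
$$t_T(\mathrm{rad})=0 .\tag{8}$$

**Lemma 8.** (i) If $T$ is indecomposable tilting in $B^{(k)}$, $D(T)=0$ in $K$, and $Y$ in $B^{(k')}$ is a summand of $T\otimes Q$ with $Q$ tilting, then $D(Y)=0$ in $K$.

(ii) If $s_1-s_2\ge2$ or $s_3-s_4\ge2$, then $D(T(S))=0$ in $K$.

*Proof.* (i) This is the sticking mechanism. By (8) and $t_T(\mathrm{id})=c_kD(T)=0$ we get $t_T=0$, i.e. $\operatorname{tr}_v(\operatorname{End}T_O)\subset\pi^3O$. By Lemma 6, $\operatorname{qdim}Y\in\pi^3O$, and Lemma 7 gives $D(Y)=0$ in $K$.

(ii) The idea is to write $T(S)$ as a summand of $T'\otimes Q$ with $T'$ in a block where three residues coincide. Let $x=\xi(S)$ with gaps $d_l=x_l-x_{l+1}$. Suppose $s_1-s_2\ge2$. Then $d_1\ge p$ because $\xi(m+2)=\xi(m)+p$, and $d_2+d_3=\xi(s_2)-\xi(s_4)\ge p$ since $s_2-s_4\ge2$. Put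
$$d_1'=p,\qquad d_2'=\min(d_2,p-1),\qquad d_3'=p-d_2' .$$
Then $1\le d_l'\le d_l$ for all $l$: for $l=3$, if $d_2'=d_2$ then $d_3'=p-d_2\le d_3$, and if $d_2'=p-1$ then $d_3'=1\le d_3$. Let $x'$ be a tuple with gaps $d'$. It is strictly decreasing, $x'_1\equiv x'_2\equiv x'_4$ mod $p$, and $\nu=x-x'$ is a dominant weight. So $T(S)$ is a summand of $T(x'-\rho)\otimes T(\nu)$. Every Weyl factor of $T(x'-\rho)$ has three congruent shifted coordinates, so three of the numerators in its $\operatorname{qdim}$ are in $\pi O$, and $\operatorname{qdim}\in\pi^3O$. By (4), $\operatorname{tr}_v(\operatorname{End}T(x'-\rho)_O)\subset\pi^3O$. By Lemma 6, $\operatorname{qdim}T(S)\in\pi^3O$, and Lemma 7 gives the claim.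

If $s_3-s_4\ge2$, then $d_3\ge p$ and $d_1+d_2=\xi(s_1)-\xi(s_3)\ge p$. Take $d_3'=p$, $d_2'=\min(d_2,p-1)$, $d_1'=p-d_2'$; now $x'_1\equiv x'_3\equiv x'_4$, and the rest is the same. $\square$

The sets not covered by (ii) have $s_1-s_2=s_3-s_4=1$: they are exactly the $S_{a,n}$ of (2). So mod $p$ the number $D$ only sees this two-parameter family.

## 6. Tensoring with $N$: doubling of $D$ and symmetry of multiplicities

Two lemmas turn $D$ into a recursion. The first says how $D$ behaves on the whole tensor product.

**Lemma 9.** If $M$ is tilting in $B^{(k)}$ and $M'$ is the $B^{(k+1)}$-part of $M\otimes N$, then $D(M')=2D(M)$.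

*Proof.* By Lemma 5 each $\Delta(S)$ in $M$ contributes the $\Delta(S+1_o+1_e)$ without coincidences. Order is preserved, and $A$ vanishes on coincidences, so $\sum\delta(S+1_o+1_e)=\sum_{o,e}A(s+1_o+1_e)$ for $s=(s_1,\dots,s_4)$ decreasing. We claim that for every sequence $s$ with two odd and two even entries
$$\sum_{o,e}A(s+1_o+1_e)=-2A(s).\tag{9}$$
Given (9), the sign $(-1)^{k+1}$ in $D$, which changes from $k$ to $k+1$, turns $-2$ into $2$.

Both sides of (9) are alternating in $s$, so let $s=(a,b,c,d)$ with $a,b$ odd and $c,d$ even. The two moved entries exchange parity, so one transposition of their positions restores the order odd, odd, even, even. For example, moving $a,c$ gives $(a+1,b,c+1,d)$, and $A=-\frac14(c+1-b)(a+1-d)$. Treating $(a,c),(a,d),(b,c),(b,d)$ in turn, $-4\sum_{o,e}A(s+1_o+1_e)$ equals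
$$(c{+}1{-}b)(a{+}1{-}d)+(d{+}1{-}b)(c{-}a{-}1)+(a{-}c{-}1)(b{+}1{-}d)+(a{-}d{-}1)(c{-}b{-}1).$$
With $X=c-b$, $Y=a-d$, first plus fourth is $(X+1)(Y+1)+(Y-1)(X-1)=2XY+2$. With $P=d-b$, $Q=c-a$, second plus third is $(P+1)(Q-1)+(Q+1)(P-1)=2PQ-2$. The total is $2\big[(c-b)(a-d)+(d-b)(c-a)\big]$. Expanding, $(ca-cd-ab+bd)+(dc-da-bc+ab)=ca+bd-da-bc=(a-b)(c-d)$, so the total is $2(a-b)(c-d)=8A(s)$. This is (9). $\square$

The second lemma solves the problem that stopped us in Section 3. It exchanges a multiplicity in $T_1\otimes N$, which may be far down from the top, with one in $T_2\otimes N^*$, which will turn out to be at the top.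

**Lemma 10.** Let $T_1$ in $B^{(k)}$ and $T_2$ in $B^{(k+1)}$ be indecomposable tilting modules with $D(T_1),D(T_2)\ne0$ in $K$. Then $[T_1\otimes N:T_2]=[T_2\otimes N^*:T_1]$ (multiplicities as direct summands).

*Proof.* **Multiplicity as a rank.** For $T$ indecomposable and $Q$ tilting, $[Q:T]$ is the rank of the pairing $\operatorname{Hom}(T,Q)\times\operatorname{Hom}(Q,T)\to\operatorname{End}(T)/\mathrm{rad}=K$, $(f,g)\mapsto gf$. Indeed, write $Q=T^{\oplus m}\oplus Q'$ where $T$ is not a summand of $Q'$; composites $T\to Q'\to T$ lie in the radical, and on $T^{\oplus m}$ the pairing is, mod radicals, the standard pairing $K^m\times K^m\to K$.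

**The pairing as a trace.** If $T$ lies in $B^{(j)}$ and $D(T)\ne0$ in $K$, then by (8) $t_T(gf)=c_jD(T)\cdot(gf\bmod\mathrm{rad})$ with $c_jD(T)\ne0$. So the rank is also that of $(f,g)\mapsto t_T(gf)$.

**Moving $N$ to the other side.** Let $f\in\operatorname{Hom}(T_2,T_1\otimes N)$ and $g\in\operatorname{Hom}(T_1\otimes N,T_2)$, and choose lifts to $O$ by (3). Equation (6), divided by $[p]^2$ and reduced, says $t_{T_2}(gf)=t_{T_1}(f'g')$. The maps $f\mapsto f'$, $g\mapsto g'$ are bijections onto $\operatorname{Hom}(T_2\otimes N^*,T_1)$ and $\operatorname{Hom}(T_1,T_2\otimes N^*)$. So the two ranks agree. $\square$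

*Example.* Section 3 left open whether $T(S_{0,1})=\Delta(4321)$ splits off $T(S_{1,0})\otimes N$. We have $D=1$ for $\Delta(4321)$ and $D=2$ for $T(S_{1,0})=\Delta(4310)$, both nonzero in $K$. By Lemma 10 the multiplicity is that of $\Delta(4310)$ in $\Delta(4321)\otimes N^*$. By Lemma 5 with $o\in\{3,1\}$, $e\in\{4,2\}$, only $(o,e)=(1,2)$ gives no coincidence, and it gives $\Delta(4310)$. So the relevant block part is exactly $\Delta(4310)$, and the multiplicity is $1$. Hence $T(S_{2,0})$ has at most the factors $\Delta(5410)$ and $\Delta(5320)$. If $\Delta(5410)$ were the only one, then $\Delta(5320)$ would split off as $T(5320)$, with $D=-1\neq0$ in $K$, contradicting Lemma 8(ii). So $T(S_{2,0})$ has Weyl factors $\Delta(5410),\Delta(5320)$ and $D=4-1=3$. In particular Weyl modules at these singular weights are no longer tilting, in contrast to Step 1 for $SL_2$.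

## 7. The recursion $2t_{a,n}=t_{a+1,n}+t_{a-1,n+1}$

Put $t_{a,n}=D(T(S_{a,n}))$ for $a\ge0$ and $t_{-1,n}=0$. The example found $1,2,3$ for $a=0,1,2$.

**Proposition 11.** (i) $t_{0,n}=1$.

(ii) $T(S_{a+1,n})$ is a summand of $T(S_{a,n})\otimes N$, with multiplicity $1$.

(iii) If $t_{a,n}\ne0$ in $K$, then $2t_{a,n}=t_{a+1,n}+t_{a-1,n+1}$ in $K$.

*Proof of (i).* We saw $T(S_{0,n})=\Delta(S_{0,n})$, $S_{0,n}=\{n+3,n+2,n+1,n\}$. The number of pairs $o<e$ is one if $n$ is even and three if $n$ is odd, so $\eta=-1$; and $i_1-i_2=j_1-j_2=1$. Also $k+1=|S_{0,n}|/2=2n+3$ is odd. So $D=(-1)(-1)=1$.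

*Proof of (ii).* We show that $R=S_{a+1,n}=\{n+a+4,n+a+3,n+1,n\}$ is maximal in the relevant part of $T(S_{a,n})\otimes N$ and occurs once; then (F3) applies. Note $|R|=|S_{a,n}|+2$, so $R$ is in the right block. Suppose $\Delta(R')$ occurs there with $\xi(R')\ge\xi(R)$. By Lemma 5, $R'=S''+1_o+1_e$ with $\Delta(S'')$ a Weyl factor of $T(S_{a,n})$, so $\xi(S'')\le\xi(S_{a,n})$, and each $r'_l$ is $s''_l$ or $s''_l+1$.

* By (1), $n+a+4\le r_1'\le s_1''+1\le n+a+4$. So $r_1'=n+a+4$, $s_1''=n+a+3$, and $s_1''$ is moved.
* The first two partial sums give $r_2'\ge n+a+3$, and $r_2'<r_1'$, so $r_2'=n+a+3$. As $s_2''<s_1''$, we have $s_2''\le n+a+2$; so $s_2''=n+a+2$ and it is moved.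
* Hence $s_3'',s_4''$ are unmoved: $r_3'=s_3''$, $r_4'=s_4''$. Comparing the first three partial sums, with the first two entries equal, $\xi(R')\ge\xi(R)$ gives $r_3'\ge n+1$ and $\xi(S'')\le\xi(S_{a,n})$ gives $s_3''\le n+1$. So both are $n+1$, and $r_4'=n$ by equality of sums.

So $R'=R$, $S''=S_{a,n}$, and the moved elements are $n+a+3,n+a+2$. One of these is odd and one even, so this term does occur, and it occurs once because $(T(S_{a,n}):\Delta(S_{a,n}))=1$.

*Proof of (iii).* **Step 1: which summands count.** We use Lemma 9 and find all summands with $D\ne0$. With $m_R=[T(S_{a,n})\otimes N:T(R)]$, Lemma 9 says $2t_{a,n}=\sum_Rm_RD(T(R))$. In $K$, by Lemma 8(ii), only $R=S_{c,m}$ with $D(T(R))\ne0$ in $K$ contribute. Let $R=S_{c,m}$ be such, with $m_R>0$. From $|R|=|S_{a,n}|+2$ we get $2c+4m+6=2a+4n+8$, i.e. $c=a+1+2n-2m$. By Lemma 5 and (1), $r_1\le n+a+4$, i.e. $c+m\le a+1+n$; inserting $c$, this says $m\ge n$. Now Lemma 10 applies, because $t_{a,n}\ne0$ and $D(T(R))\ne0$ in $K$: $T(S_{a,n})$ is a summand of $T(R)\otimes N^*$. So $S_{a,n}=R''-1_o-1_e$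 with $\Delta(R'')$ a Weyl factor of $T(R)$. Since $r_4''\ge m$, the lowest element satisfies $n\ge m-1$. So $m\in\{n,n+1\}$, i.e. $(c,m)=(a+1,n)$ or $(a-1,n+1)$.

**Step 2: the summand $S_{a+1,n}$.** It has multiplicity $1$ by (ii) and contributes $t_{a+1,n}$ (also if this is $0$ in $K$).

**Step 3: the summand $S_{a-1,n+1}$.** If $a=0$ it does not exist, and $t_{-1,n+1}=0$. Let $a\ge1$ and $R=S_{a-1,n+1}=\{n+a+3,n+a+2,n+2,n+1\}$. If $t_{a-1,n+1}=0$ in $K$, its contribution is $0=t_{a-1,n+1}$. Otherwise Lemma 10 gives $m_R=[T(R)\otimes N^*:T(S_{a,n})]$, and we show that $S_{a,n}$ is maximal in the relevant part of $T(R)\otimes N^*$ and occurs once. Suppose $\Delta(Q)$ occurs there with $\xi(Q)\ge\xi(S_{a,n})$; write $Q=R''-1_o-1_e$, $\xi(R'')\le\xi(R)$.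

* Since the sums are equal, $q_4\le n$. Also $q_4\ge r_4''-1\ge n$. So $q_4=n$, and $r_4''=n+1$ is moved.
* Then $\xi(q_3)+\xi(q_4)\le\xi(n+1)+\xi(n)$, so $q_3\le n+1$, and $q_3>q_4$ forces $q_3=n+1$. As $r_3''>r_4''$ we have $r_3''\ge n+2$, and $q_3\ge r_3''-1$; so $r_3''=n+2$ and it is moved.
* So $q_1=r_1''$, $q_2=r_2''$. From $\xi(q_1)\ge\xi(n+a+3)\ge\xi(r_1'')$ we get $q_1=n+a+3$, and by equality of sums $q_2=n+a+2$.

So $Q=S_{a,n}$ and $R''=R$. One of the moved elements $n+2,n+1$ is odd and one even, so the term does occur, and once. By (F3), $m_R=1$, and the contribution is $t_{a-1,n+1}$. $\square$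

**Corollary 12.** In setting (q), $D(T_p(S_{a,n}))=a+1$ for all $a\ge0$, $n\in\mathbb Z$. In setting (m), $D(T(S_{a,n}))\equiv a+1\pmod p$ for $0\le a\le p-1$, and $D(T(S_{a,n}))\equiv0\pmod p$ for all $a\ge p-1$.

*Proof.* Induct on $a$, for all $n$ simultaneously. In (q), $K=\mathbb C$, and $t_{a,n}=a+1\ne0$ gives $t_{a+1,n}=2(a+1)-a=a+2$. In (m) the same induction works mod $p$ as long as $t_{a,n}\equiv a+1\not\equiv0$, i.e. up to $t_{p-1,n}\equiv p\equiv0$. From there on Proposition 11(iii) is not available, but Lemma 8(i) is: if $t_{a,n}\equiv0$, then $t_{a+1,n}\equiv0$, because $T(S_{a+1,n})$ is a summand of $T(S_{a,n})\otimes N$ by Proposition 11(ii). $\square$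

For $p=5$ and $a=0,\dots,6$ the quantum values are $1,2,3,4,5,6,7$, and the modular values mod $5$ are $1,2,3,4,0,0,0$. They disagree mod $5$ at $a=5,6$. Compare with $SL_2$: there one step of the sequence costs $p$ in the weight, here the top coordinate $\xi(a+3)$ grows by $p$ only every two steps. So the value $0$ is reached near $p^2/2$, and there is room up to $p^2$ in which the modular values are stuck at $0$.

## 8. From singular to regular weights: proof of Theorem 2

The weights of $S_{a,0}$ are singular, and the conjecture is about regular ones. We leave the walls by tensoring with $\Lambda^2V$ and come back with its dual.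

**Step 1: the weights $\theta_a$ are of the required form.** Let $p\le a\le2p-4$, $S=S_{a,0}=\{a+3,a+2,1,0\}$, and let $\mu$ be the weight of $S$, so $\theta_a=\mu+\varpi_2$ with $\varpi_2=(1,1,0,0)$. One of $a+3,a+2$ is odd and one even, so $\theta_a+\rho$ has residues $\{1,3,2,0\}$, which are distinct as $p\ge5$. It is strictly decreasing. Thus $\theta_a$ is dominant and $p$-regular, hence in $W\cdot_pA_0$. The largest value of $\langle\theta_a+\rho,\alpha^\vee\rangle$ is $\xi(a+3)+1\le\xi(2p-1)+1=p(p-1)+3<p^2$. So $\theta_a=x\cdot_p\lambda$ with $\lambda\in A_0$ and $x\in{}^pW$ dominant.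

For $a=p$ (odd): $p+3$ is even and $p+2=2\cdot\frac{p+1}2+1$, so $\theta_p+\rho=(\frac{p(p+3)}2+1,\frac{p(p+1)}2+3,2,0)$. The gaps are $p-2,\ \frac{p(p+1)}2+1,\ 2$, which gives the stated weight $\theta_p=(p-3)\varpi_1+\frac{p(p+1)}2\varpi_2+\varpi_3$.

**Step 2: up and down.** Let $B$ be the block of $\mu$. For tilting $M$ in $B$ let $M^\uparrow$ be the part of $M\otimes\Lambda^2V$ with residues $\{0,1,2,3\}$. For tilting $L$ in the block of $\theta_a$ (residues $\{0,1,2,3\}$) let $L^\downarrow$ be the part of $L\otimes(\Lambda^2V)^*$ in $B$. We claim $M^{\uparrow\downarrow}\cong M^{\oplus4}$ in both settings.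

By Brauer's formula, tensoring with $\Lambda^2V$ (with its dual) raises (lowers) two of the four coordinates by $1$. Raising two coordinates of a tuple with residues $\{0,0,2,2\}$ gives $\{1,1,2,2\}$, $\{0,0,3,3\}$ or $\{0,1,2,3\}$; the last occurs iff one coordinate $\equiv0$ and one $\equiv2$ is raised. The resulting residues are distinct, so there are no repetitions. Lowering two coordinates of a tuple with residues $\{0,1,2,3\}$ gives $\{0,0,2,2\}$ if the coordinates $\equiv1,3$ are lowered; the other five choices give $\{-1,0,2,3\}$, $\{-1,1,1,3\}$, $\{-1,1,2,2\}$, $\{0,0,1,3\}$, $\{0,1,1,2\}$, none of which is $\{0,0,2,2\}$ for $p\ge5$. Weak order is preserved in both operations, so no signs occur. Hence $\Delta(S')^\uparrow$ has $2\cdot2=4$ Weyl factors for every $S'$ in $B$, and lowering the coordinates $\equiv1,3$ takes each of them back to $\Delta(S')$. So $\operatorname{ch}M^{\uparrow\downarrow}=4\operatorname{ch}M$, and tilting modules are determined by their characters.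

**Step 3: $T(\theta_a)^\downarrow$ is a multiple of $T(\mu)$.** $T(\theta_a)$ is a summand of $T(\mu)\otimes\Lambda^2V$, hence of $T(\mu)^\uparrow$. So $T(\theta_a)^\downarrow$ is a summand of $T(\mu)^{\uparrow\downarrow}\cong T(\mu)^{\oplus4}$, i.e. $T(\theta_a)^\downarrow\cong T(\mu)^{\oplus m}$ with $m\le4$. And $m\ge1$: the first two coordinates of $\theta_a+\rho$ are those with residues $1,3$, and lowering them gives $\mu+\rho$, so $\Delta(\theta_a)$ contributes $\Delta(\mu)$. The same holds in the quantum setting, with some $1\le m_q\le4$.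

**Step 4: contradiction.** The character of $L^\downarrow$ is determined by $\operatorname{ch}L$, by the same rule in both settings. So if $\operatorname{ch}T(\theta_a)=\operatorname{ch}T_p(\theta_a)$, then $m\operatorname{ch}T(\mu)=m_q\operatorname{ch}T_p(\mu)$. Applying $D$, which depends only on characters, and Corollary 12,
$$m\,D(T(\mu))=m_q\,D(T_p(\mu))=m_q(a+1)\quad\text{in }\mathbb Z,\qquad D(T(\mu))\equiv0\pmod p .$$
So $p\mid m_q(a+1)$. But $1\le m_q\le4<p$ and $p+1\le a+1\le2p-3$, so $p\nmid m_q(a+1)$. Hence $\operatorname{ch}T(\theta_a)\ne\operatorname{ch}T_p(\theta_a)$. $\blacksquare$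

Note that $a=p-1$ would not do: there the modular value is stuck at $0$ already, but the quantum value $a+1=p$ is also $0$ mod $p$. For each $p\ge5$ the theorem gives $p-3$ weights.

## 9. Truncation to a Levi $SL_4$ inside $SL_n$: proof of Theorem 3

Now $n\ge4$ is the rank parameter again, $G=SL_n$, $p\ge n$. We show that cutting $T(\theta)$ down to a Levi subgroup of type $SL_4$ gives $T(\theta_p)$, in both settings.

**Step 1: the weight $\theta$ is of the required form.** Its gaps are $p-2,\frac{p(p+1)}2+1,2,1,\dots,1$, so up to a shift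
$$\theta+\rho=\Big(\tfrac{p(p+3)}2+1,\ \tfrac{p(p+1)}2+3,\ 2,\ 0,\ -1,\dots,-(n-4)\Big).$$
Its residues $1,3,2,0,-1,\dots,-(n-4)$ are those of $n$ consecutive integers, so they are distinct since $n\le p$. Its spread is $\frac{p(p+3)}2+1+n-4\le\frac{p(p+3)}2+p-3$, which is less than $p^2$ because $p^2-5p+6=(p-2)(p-3)>0$. So $\theta=x\cdot_p\lambda$ with $\lambda\in A_0$ and $x\in{}^pW$ dominant.

**Step 2: the truncation functor.** Let $I=\{\alpha_1,\alpha_2,\alpha_3\}$, and let $G_I\cong SL_4$ be the corresponding subgroup. In the quantum setting we take the subalgebra generated by the divided powers of $E_i,F_i$, $i\in I$, and the corresponding torus part. For a module $M$ with all weights $\le\theta$ put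
$$\operatorname{Tr}M=\bigoplus_{\mu\in\theta-\mathbb ZI}M_\mu .$$
This is a $G_I$-module, and $\operatorname{Tr}$ is exact. Restriction of weights to $G_I$ is injective on $\theta-\mathbb ZI$, as the Cartan matrix of $I$ is invertible over $\mathbb Q$; so $G_I$-homomorphisms between such modules preserve the $X$-grading, and different $\mu\in\theta-\mathbb ZI$ give different weights of $G_I$.

**Step 3: $\operatorname{Tr}$ on Weyl and dual Weyl modules.** Let $\mu\le\theta$ be dominant. If $\mu\notin\theta-\mathbb ZI$, then $\theta-\mu$ has a positive coefficient at some $\alpha_j\notin I$; so does $\theta-\mu'$ for all $\mu'\le\mu$, and $\operatorname{Tr}\Delta(\mu)=\operatorname{Tr}\nabla(\mu)=0$.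

Let $\mu\in\theta-\mathbb ZI$. By PBW, $\operatorname{Tr}\Delta(\mu)=U_I^-v_\mu$, where $v_\mu$ is the highest weight vector. So it is generated over $G_I$ by $v_\mu$, and is a quotient of $\Delta_I(\mu)$, the Weyl module of $G_I$. To compare dimensions, pass to $F$. A $G_I$-primitive vector in $\operatorname{Tr}\Delta_F(\mu)$ is killed by the raising operators for $\alpha_j\notin I$ as well, since the resulting weights are not $\le\mu$. Hence it is primitive in the simple module $\Delta_F(\mu)$, so a multiple of $v_\mu$. By semisimplicity $\operatorname{Tr}\Delta_F(\mu)=\Delta_{I,F}(\mu)$. As $\Delta(\mu)$ and $\Delta_F(\mu)$ have the same character, $\operatorname{Tr}\Delta(\mu)$ and $\Delta_I(\mu)$ have equal dimension, and $\operatorname{Tr}\Delta(\mu)=\Delta_I(\mu)$. Contravariant duality preserves weight spaces and so commutes with $\operatorname{Tr}$; hence $\operatorname{Tr}\nabla(\mu)=\nabla_I(\mu)$. Consequently $\operatorname{Tr}T(\theta)$ is tilting for $G_I$.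

**Step 4: $\operatorname{Tr}T(\theta)$ is indecomposable.** Write $T=T(\theta)$. We show that $\operatorname{Tr}:\operatorname{End}(T)\to\operatorname{End}_{G_I}(\operatorname{Tr}T)$ is onto. The set $\Pi'=\{\mu\le\theta\text{ dominant}:\mu\notin\theta-\mathbb ZI\}$ is saturated: a dominant weight below an element of $\Pi'$ is in $\Pi'$, by the remark on coefficients in Step 3.

Recall that $\operatorname{Ext}^1(\nabla(\mu),\nabla(\lambda))\ne0$ implies $\mu>\lambda$, and that contravariant duality identifies this group with $\operatorname{Ext}^1(\Delta(\lambda),\Delta(\mu))$. For $\mu\in\Pi'$ and $\lambda\le\theta$ dominant, $\lambda\notin\Pi'$, both vanish, since $\mu>\lambda$ would put $\lambda$ in $\Pi'$. So in a dual Weyl filtration of $T$ a factor $\nabla(\mu)$, $\mu\in\Pi'$, lying directly above a factor $\nabla(\lambda)$, $\lambda\notin\Pi'$, can be exchanged with it; in a Weyl filtration a factor $\Delta(\lambda)$, $\lambda\notin\Pi'$, lying directly above a $\Delta(\mu)$, $\mu\in\Pi'$, can be exchanged with it. After finitely many exchanges: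

* $T$ has a submodule $B'$ filtered by $\nabla(\mu)$, $\mu\in\Pi'$, with $B''=T/B'$ filtered by $\nabla(\mu)$, $\mu\in\theta-\mathbb ZI$;
* $T$ has a submodule $A'$ filtered by $\Delta(\mu)$, $\mu\in\theta-\mathbb ZI$, with $T/A'$ filtered by $\Delta(\mu)$, $\mu\in\Pi'$.

Since $\operatorname{Ext}^1(T,B')=0$, the map $\operatorname{End}(T)\to\operatorname{Hom}(T,B'')$ is onto. Since $\operatorname{Hom}(T/A',B'')=0=\operatorname{Ext}^1(T/A',B'')$ by (F2), restriction gives $\operatorname{Hom}(T,B'')=\operatorname{Hom}(A',B'')$. By Step 3, $\operatorname{Tr}(T/A')=0=\operatorname{Tr}B'$, so $\operatorname{Tr}A'=\operatorname{Tr}T=\operatorname{Tr}B''$.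

Consider now $\operatorname{Hom}(A',B'')\to\operatorname{Hom}_{G_I}(\operatorname{Tr}A',\operatorname{Tr}B'')=\operatorname{End}_{G_I}(\operatorname{Tr}T)$. It is injective because $A'$ is generated by $\operatorname{Tr}A'$. To see this, go up the filtration. If a step $A_{i-1}$ is generated by $\operatorname{Tr}A_{i-1}$ and $A_i/A_{i-1}=\Delta(\mu)$, then $\operatorname{Tr}A_i$ generates $A_{i-1}$ and maps onto $\operatorname{Tr}\Delta(\mu)$, which contains the generator $v_\mu$ of $\Delta(\mu)$; so $\operatorname{Tr}A_i$ generates $A_i$. By (F2) both sides have dimension $\sum_{\mu\in\theta-\mathbb ZI}(T:\Delta(\mu))(T:\nabla(\mu))$. So the map is bijective. The composite $\operatorname{End}(T)\to\operatorname{Hom}(T,B'')=\operatorname{Hom}(A',B'')\to\operatorname{End}_{G_I}(\operatorname{Tr}T)$ is $f\mapsto\operatorname{Tr}f$. So the ring map $\operatorname{Tr}$ is onto. Since $\operatorname{End}(T)$ is local, so is its nonzero quotient $\operatorname{End}_{G_I}(\operatorname{Tr}T)$, and $\operatorname{Tr}T$ is indecomposable.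

**Step 5: conclusion.** So $\operatorname{Tr}T(\theta)$ is the indecomposable tilting module for $SL_4$ of highest weight $\theta|_{SL_4}=(p-3)\varpi_1+\frac{p(p+1)}2\varpi_2+\varpi_3=\theta_p$, and likewise in the quantum setting. Its character is the part of $\operatorname{ch}T(\theta)$ supported on $\theta-\mathbb ZI$, by the same rule in both settings. If $\operatorname{ch}T(\theta)=\operatorname{ch}T_p(\theta)$ for $SL_n$, then $\operatorname{ch}T(\theta_p)=\operatorname{ch}T_p(\theta_p)$ for $SL_4$, contradicting Theorem 2 with $a=p$. $\blacksquare$
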